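\title{The centroid inequality for centrally symmetric spherical convex bodies}

\begin{abstract}
Let $K$ be a centrally symmetric convex body in an open hemisphere of $\mathbb{S}^n$, $n\ge 2$. Its spherical centroid body is bounded by the radial projections of the centroids of the halves into which $K$ is cut by great spheres through its center. We prove that among all such $K$ of given spherical measure, the centroid body has the smallest measure exactly when $K$ is a cap. The proof writes the gnomonic image of the centroid body as a multiple of a Euclidean centroid body. It then combines the Busemann--Petty centroid inequality with an upper bound for the second moment of Euclidean centroid bodies and with convexity properties of three functions of one variable.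
\end{abstract}

\section{Introduction}

Throughout, $n\ge2$. A convex body in $\mathbb{R}^n$ is a compact convex set $L$ with nonempty interior; $|L|$ is its volume and $h_L(x)=\max_{y\in L}x\cdot y$ its support function, which determines $L$.

Cut an origin-symmetric convex body $L\subset\mathbb{R}^n$ by a hyperplane $\theta^\perp$ and record the centroid of the half $L\cap\{y\cdot\theta\ge0\}$. As $\theta$ turns, these centroids trace the boundary of the \emph{centroid body} $\Gamma L$, the convex body with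
\begin{equation}\label{eq:hGamma}
h_{\Gamma L}(x)=\frac1{|L|}\int_L|x\cdot y|\,dy .
\end{equation}
Indeed, the boundary point of $\Gamma L$ with outer normal $\theta$ is $\nabla h_{\Gamma L}(\theta)=|L|^{-1}\int_L\operatorname{sgn}(\theta\cdot y)\,y\,dy$, and by symmetry this is the centroid of the half. For the unit ball $B^n$ we have $\Gamma B^n=cB^n$ with a constant $c=c_n\in(0,1)$ computed in Section~\ref{sec:tools}, and $\Gamma(TL)=T\,\Gamma L$ for $T\in GL(n)$. The Busemann--Petty centroid inequality (Petty, 1961) states that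
\begin{equation}\label{eq:BP}
|\Gamma L|\ge c^n|L|
\end{equation}
for every origin-symmetric convex body $L$. Equality holds for balls and hence, by linear equivariance, for all centered ellipsoids.

The same construction makes sense on the unit sphere $\mathbb{S}^n\subset\mathbb{R}^{n+1}$ with its spherical Lebesgue measure $\sigma$. A \emph{spherical convex body} is the intersection $K$ of $\mathbb{S}^n$ with a closed convex cone, provided $K$ has nonempty interior in $\mathbb{S}^n$; it is \emph{proper} if it lies in an open hemisphere. Put $\mathbb{S}^+_w=\{z\in\mathbb{S}^n:z\cdot w\ge0\}$. Let $\mathcal{K}_c(\mathbb{S}^n)$ be the class of proper spherical convex bodies $K$ that are \emph{centrally symmetric}: there is $e\in\mathbb{S}^n$ such that $K\subseteq\operatorname{int}\mathbb{S}^+_e$ and $K$ is invariant under $z\mapsto 2(z\cdot e)e-z$. The center $e$ is unique, because $\int_Kz\,d\sigma$ is fixed by this linear map and is therefore a positive multiple of $e$. The \emph{gnomonic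 projection}
\[
g_e:\operatorname{int}\mathbb{S}^+_e\to e^\perp\cong\mathbb{R}^n,\qquad g_e(z)=\frac{z}{z\cdot e}-e,
\]
sends arcs of great circles to segments and turns the symmetry into $y\mapsto-y$. Thus $K$ is centrally symmetric with center $e$ exactly when $L=g_e(K)$ is an origin-symmetric convex body. Let $\tau_e$ be the measure with density $z\mapsto|z\cdot e|$ with respect to $\sigma$, and let $\widehat\tau_e$ be its pushforward under $g_e$. The \emph{spherical centroid body} $\Gamma_sK$ is the spherical convex body whose gnomonic image $M=g_e(\Gamma_sK)$ is given by \eqref{eq:hGamma} with $\widehat\tau_e$ in place of Lebesgue measure: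
\begin{equation}\label{eq:def}
h_M(x)=\frac1{\widehat\tau_e(L)}\int_L|x\cdot y|\,d\widehat\tau_e(y)=\frac1{\tau_e(K)}\int_K|x\cdot z|\,d\sigma(z),\qquad x\in e^\perp .
\end{equation}
The second equality holds because $|x\cdot g_e(z)|\,(z\cdot e)=|x\cdot z|$. The weight $\tau_e$ is the one that preserves the geometric meaning. For a unit vector $\theta\in e^\perp$, the vector $\int_{K\cap\mathbb{S}^+_\theta}z\,d\sigma$ has $e$-component $\frac12\tau_e(K)$, and by symmetry its $e^\perp$-component is $\frac12\tau_e(K)\nabla h_M(\theta)$. So the boundary of $\Gamma_sK$ consists of the radial projections to $\mathbb{S}^n$ of the centroids in $\mathbb{R}^{n+1}$ of the halves $K\cap\mathbb{S}^+_\theta$.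

Let $C_K$ be the spherical cap centered at $e$ with $\sigma(C_K)=\sigma(K)$. The question, posed in \cite{BHPS}, is whether $\sigma(\Gamma_sK)\ge\sigma(\Gamma_sC_K)$ for every $K\in\mathcal{K}_c(\mathbb{S}^n)$. The answer is yes.

\begin{theorem}\label{thm:main}
Let $n\ge2$ and $K\in\mathcal{K}_c(\mathbb{S}^n)$. Then $\sigma(\Gamma_sK)\ge\sigma(\Gamma_sC_K)$, with equality if and only if $K$ is a spherical cap.
\end{theorem}

This is the answer one would guess: as $K$ shrinks to its center, $g_e$ becomes an isometry to first order, $\sigma$ and $\tau_e$ become Lebesgue measure, and the inequality turns into \eqref{eq:BP}. The guess is less safe than it looks. In \eqref{eq:BP} all ellipsoids tie with the ball, so on the sphere the curvature terms decide, and one of them has the wrong sign: in gnomonic coordinates $\sigma$ has a radially decreasing density, so an elongated $M$ carries less spherical measure than a ball of the same volume. A lower bound for $|M|$ is therefore not enough,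 and we must also bound from above how far $M$ spreads out.

Section~\ref{sec:flat} rewrites the problem in terms of a Euclidean convex body $\widetilde L$. Section~\ref{sec:small} computes the curvature terms for small bodies and shows which Euclidean inequality is needed besides \eqref{eq:BP}. Section~\ref{sec:proof} proves Theorem~\ref{thm:main} from two propositions, one on second moments of centroid bodies (proved in Section~\ref{sec:moment}) and one on functions of the angular radius (proved in Section~\ref{sec:onevar}).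

\section{Notation and tools}\label{sec:tools}

Let $\kappa_n=|B^n|$. We write $d\theta$ for the surface measure on $\mathbb{S}^{n-1}\subset\mathbb{R}^n$, of total mass $n\kappa_n$, and $\langle\cdot\rangle$ for the average over $\mathbb{S}^{n-1}$. For an origin-symmetric convex body $L$, let $\rho_L(\theta)=\max\{t\ge 0:t\theta\in L\}$ be its radial function and $\mathbb{E}_L$ the expectation with respect to the uniform probability on $L$. Polar coordinates give
\begin{equation}\label{eq:polar}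
\int_L|y|^{j}\,\chi(y/|y|)\,dy=\frac{n\kappa_n}{n+j}\,\langle\chi\,\rho_L^{\,n+j}\rangle\qquad(j\ge0).
\end{equation}
Two numbers measure the size of $L$, the volume radius and the normalized second moment:
\[
R_L=\Big(\frac{|L|}{\kappa_n}\Big)^{1/n}=\langle\rho_L^n\rangle^{1/n},\qquad X_L=\frac{n+2}{n}\,\mathbb{E}_L|y|^2=\frac{\langle\rho_L^{n+2}\rangle}{\langle\rho_L^n\rangle}.
\]
Jensen's inequality gives $\langle\rho_L^{n+2}\rangle\ge\langle\rho_L^n\rangle^{1+2/n}$, that is, $X_L\ge R_L^2$, with equality for balls. The excess $X_L-R_L^2$ will be our measure of how far $L$ is from round.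

\smallskip\noindent\textbf{The constant $c$.} Let $I_j=\int_0^{\pi/2}\sin^jt\,dt$, so that $I_0=\frac\pi2$, $I_1=1$, $jI_j=(j-1)I_{j-2}$ and $jI_jI_{j-1}=\frac\pi2$. For a unit vector $w$, the angle $t$ between $w$ and a uniformly distributed $\theta$ has density proportional to $\sin^{n-2}t$. Hence
\begin{equation}\label{eq:m}
m:=\langle|\theta\cdot w|\rangle=\frac1{(n-1)I_{n-2}},\qquad \langle|\theta\cdot w|^3\rangle=\frac{\frac1{n-1}-\frac1{n+1}}{I_{n-2}}=\frac{2m}{n+1},
\end{equation}
and \eqref{eq:polar} gives $c=\frac{nm}{n+1}$. Showing the dimension as an index, $m_2=\frac2\pi$, $m_3=\frac12$, $m_{n+2}=\frac n{n+1}m_n$, so $c_{n+2}=\frac{n+2}{n+3}c_n$ and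
\[
c_2=\frac4{3\pi},\quad c_3=\frac38,\quad c_4=\frac{16}{15\pi},\quad c_5=\frac5{16},\quad c_6=\frac{32}{35\pi}.
\]
Moreover $m_nm_{n+1}=\frac2{\pi n}$, and $I_j\le I_{j-1}\le I_{j-2}=\frac j{j-1}I_j$ shows $m_n/m_{n+1}\to1$; thus $nm_n^2\to\frac2\pi$.

Besides \eqref{eq:BP} we use two standard theorems and one elementary lemma.

\smallskip\noindent\textbf{Borell--Brascamp--Lieb inequality.} For $\mu\in(0,1)$, $\beta\ne0$ and $a,b\ge0$ let $\mathcal{M}^\mu_\beta(a,b)=((1-\mu)a^\beta+\mu b^\beta)^{1/\beta}$ if $ab>0$ and $\mathcal{M}^\mu_\beta(a,b)=0$ if $ab=0$. Let $\beta>-1/N$ and let $f_0,f_1,f_\mu\ge0$ be integrable on $\mathbb{R}^N$ with $\int f_0,\int f_1>0$. If $f_\mu((1-\mu)a+\mu b)\ge \mathcal{M}^\mu_\beta(f_0(a),f_1(b))$ for all $a,b\in\mathbb{R}^N$, then $\int f_\mu\ge \mathcal{M}^\mu_{\beta/(1+N\beta)}(\int f_0,\int f_1)$.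

\smallskip\noindent\textbf{Brunn's theorem.} If $L\subset\mathbb{R}^n$ is a convex body and $E$ a subspace of dimension $j$, $1\le j<n$, then $x\mapsto|L\cap(x+E^\perp)|^{1/(n-j)}$ is concave on the projection of $L$ to $E$. We use it in the following form: if $L=-L$, the projection to $E$ of the uniform law on $L$ has an even density that is nonincreasing along rays from $0$. Indeed, $tx$ with $0\le t\le1$ is a convex combination of $x$ and $-x$, so an even concave function is at least as large at $tx$ as at $x$. For $j=n$ the density is a multiple of $\mathbf{1}_L$ and has the same property.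

\begin{lemma}[Tomi\'c--Weyl]\label{lem:TW}
Let $x_1\ge\dots\ge x_N$ and $y_1\ge\dots\ge y_N$ satisfy $\sum_{i\le j}x_i\le\sum_{i\le j}y_i$ for all $j$, and let $g$ be nondecreasing and convex on an open interval containing all $x_i,y_i$. Then $\sum g(x_i)\le\sum g(y_i)$.
\end{lemma}

\begin{proof}
Let $g_i=g'_+(x_i)$ be the right derivatives, so that $g_1\ge\dots\ge g_N\ge g_{N+1}:=0$, and let $d_j=\sum_{i\le j}(y_i-x_i)\ge0$. By convexity and Abel summation, $\sum(g(y_i)-g(x_i))\ge\sum g_i(y_i-x_i)=\sum_j(g_j-g_{j+1})d_j\ge0$.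
\end{proof}

\section{Reduction to a Euclidean centroid body}\label{sec:flat}

Fix $K\in\mathcal{K}_c(\mathbb{S}^n)$ with center $e$, and let $L=g_e(K)$ and $M=g_e(\Gamma_sK)$. In polar coordinates $z=\cos t\,e+\sin t\,\theta$ with $\theta\in\mathbb{S}^{n-1}\subset e^\perp$ we have $d\sigma=\sin^{n-1}t\,dt\,d\theta$ and $g_e(z)=\tan t\,\theta$, and $K$ is the set $0\le t\le r(\theta)$, where $r(\theta)=\arctan\rho_L(\theta)\in(0,\frac\pi2)$ is even and continuous. For $r\in(0,\frac\pi2]$ put
\[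
S(r)=\int_0^r\sin^{n-1}t\,dt,\qquad q(r)=\int_0^r\sin^nt\,dt .
\]
Then
\begin{equation}\label{eq:three}
\sigma(K)=\int S(r(\theta))\,d\theta,\quad \tau_e(K)=\frac1n\int\sin^nr(\theta)\,d\theta,\quad\int_K|x\cdot z|\,d\sigma=\int|x\cdot\theta|\,q(r(\theta))\,d\theta .
\end{equation}

\subsection*{The body $\widetilde L$}
The measure $\widehat\tau_e$ is not linearly equivariant, so \eqref{eq:BP} does not apply to \eqref{eq:def}. However, the last integral in \eqref{eq:three} sees $K$ only through $q(r(\theta))$, and by \eqref{eq:polar} a Euclidean body contributes $\rho^{n+1}/(n+1)$ in the same place. So we put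
\[
\rho(r)=\big((n+1)q(r)\big)^{1/(n+1)}
\]
and let $\widetilde L\subset e^\perp$ be the star-shaped set with radial function $\rho(r(\theta))$. Then
\begin{equation}\label{eq:match}
\int_K|x\cdot z|\,d\sigma(z)=\int_{\widetilde L}|x\cdot y|\,dy,\qquad x\in e^\perp .
\end{equation}
A nonlinear change of the radial function has no general reason to preserve convexity. This one does, because it is an integration over the convex cone generated by $K$ against a weight to which the Borell--Brascamp--Lieb inequality applies.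

\begin{lemma}\label{lem:convex}
$\widetilde L$ is an origin-symmetric convex body.
\end{lemma}

\begin{proof}
Let $\|x\|=|x|/\rho(r(x/|x|))$ for $x\ne0$ and $\|0\|=0$. This function is even, continuous, positively homogeneous and positive off $0$, and $\widetilde L=\{\|x\|\le1\}$, so it suffices to show that $\|\cdot\|$ is convex. For $x\neq0$ substitute the angle $\arctan(b|x|)$ in $q$, and then $b=1/t$:
\[
\frac{\|x\|^{-(n+1)}}{n+1}=\frac{q(r(x/|x|))}{|x|^{n+1}}=\int_0^\infty\mathbf{1}_L(bx)\,\frac{b^n\,db}{(1+b^2|x|^2)^{(n+2)/2}}=\int_0^\infty\mathbf{1}[x\in tL]\,|(x,t)|^{-(n+2)}\,dt ,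
\]
where $|(x,t)|=(|x|^2+t^2)^{1/2}$. The last integrand vanishes for small $t$ and is $O(t^{-n-2})$ at infinity. Let $\mu\in(0,1)$, let $x_0,x_1$ and $x_\mu=(1-\mu)x_0+\mu x_1$ be nonzero, and let $f_0,f_1,f_\mu$ be the corresponding integrands as functions of $t$, extended by $0$ to $t\le0$. Suppose $f_0(t_0)f_1(t_1)>0$ and put $t_\mu=(1-\mu)t_0+\mu t_1$. Since $\{(x,t):t>0,\ x\in tL\}$ is a convex cone, $x_\mu\in t_\mu L$, and the triangle inequality in $\mathbb{R}^{n+1}$ gives
\[
f_\mu(t_\mu)^{-1/(n+2)}=|(x_\mu,t_\mu)|\le(1-\mu)f_0(t_0)^{-1/(n+2)}+\mu f_1(t_1)^{-1/(n+2)} .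
\]
This is the Borell--Brascamp--Lieb hypothesis with $N=1$ and $\beta=-\frac1{n+2}$. Here $\frac\beta{1+\beta}=-\frac1{n+1}$, and $(\int f_\mu)^{-1/(n+1)}=(n+1)^{1/(n+1)}\|x_\mu\|$, so the conclusion reads $\|x_\mu\|\le(1-\mu)\|x_0\|+\mu\|x_1\|$. If $x_\mu=0$ the left side vanishes, and if $x_0=0$ or $x_1=0$ there is equality by homogeneity.
\end{proof}

\subsection*{Three averages}
We now express $\sigma(K)$ and $\tau_e(K)$ through $\widetilde L$. Put
\[
v=\rho(r)^2,\qquad p=\frac{\sin^nr}{\rho(r)^n},\qquad s=\frac{S(r)}{\rho(r)^n}.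
\]
Differentiating $\rho^{n+1}=(n+1)q$ gives $\rho'(r)=p>0$. So $v$ is an increasing function of $r\in(0,\frac\pi2]$ with range $(0,v_1]$, $v_1=\rho(\frac\pi2)^2$, and we regard $p$ and $s$ as functions of $v$. In a thin sector around $\theta$, the numbers $p$ and $ns$ are the ratios of the $\tau_e$-mass and of the $\sigma$-mass of $K$ to the volume of $\widetilde L$. Let $\mathbb{E}$ be the expectation with respect to the probability measure $\rho(r(\theta))^n\,d\theta/(n|\widetilde L|)$ on $\mathbb{S}^{n-1}$, and let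
\[
\bar v=\mathbb{E}[v],\qquad\bar p=\mathbb{E}[p],\qquad\bar s=\mathbb{E}[s],
\]
with the functions evaluated at $r(\theta)$. By \eqref{eq:three}, \eqref{eq:def} and \eqref{eq:match},
\begin{equation}\label{eq:dict}
X_{\widetilde L}=\bar v,\qquad\tau_e(K)=|\widetilde L|\,\bar p,\qquad\sigma(K)=n|\widetilde L|\,\bar s,\qquad M=\bar p^{\,-1}\,\Gamma\widetilde L .
\end{equation}

The substitution $t=\arctan|y|$ shows that the pushforward of $\sigma$ under $g_e$ has density $(1+|y|^2)^{-(n+1)/2}$. Hence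
\begin{equation}\label{eq:W}
\sigma(\Gamma_sK)=\int_{\mathbb{S}^{n-1}}W(\rho_M)\,d\theta,\qquad W(R)=\int_0^R\frac{t^{n-1}\,dt}{(1+t^2)^{(n+1)/2}} .
\end{equation}
Let $r_0\in(0,\frac\pi2)$ be the radius of $C_K$, determined by
\begin{equation}\label{eq:r0}
S(r_0)=\langle S(r)\rangle=R_{\widetilde L}^n\,\bar s,
\end{equation}
and let the index $0$ denote values at $r_0$. For the cap, $\widetilde L=\rho_0B^n$, so $g_e(\Gamma_sC_K)$ is the ball of radius
\[
R_0=\frac{c\rho_0}{p_0}=\frac{c\,(n+1)\,q(r_0)}{\sin^nr_0},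
\]
and Theorem~\ref{thm:main} is the explicit bound $\sigma(\Gamma_sK)\ge n\kappa_nW(R_0)$, where $n\kappa_nS(r_0)=\sigma(K)$. For $n=2$, for instance, $R_0=\frac2\pi(r_0-\sin r_0\cos r_0)/\sin^2r_0$ and $W(R)=1-(1+R^2)^{-1/2}$. In every dimension $R_0\to c(n+1)I_n=1$ as $r_0\to\frac\pi2$, in accordance with the fact that the centroid of $\mathbb{S}^+_e\cap\mathbb{S}^+_\theta$ points in the direction $e+\theta$.

\subsection*{From spherical measure to $R_M$ and $X_M$}
We have no direct access to the radial function of $M$, but we shall bound $R_M$ from below and $X_M$ from above. The next lemma shows that one rational combination of the two controls \eqref{eq:W}. Put $\gamma=\frac{n+1}{n+2}$.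

\begin{lemma}\label{lem:W}
If
\begin{equation}\label{eq:crit}
\frac{1+\gamma X_M}{R_M^2}\le\frac{1+\gamma R_0^2}{R_0^2},
\end{equation}
then $\sigma(\Gamma_sK)\ge n\kappa_nW(R_0)=\sigma(\Gamma_sC_K)$. If \eqref{eq:crit} is strict, so is the conclusion.
\end{lemma}

\begin{proof}
Let $\omega(X)=\int_0^1t^{n-1}(1+t^2X)^{-(n+1)/2}dt$, so that $W(R)=R^n\omega(R^2)$. The function $\omega$ is positive and convex. The measure $\rho_M^n\,d\theta$ has mass $n|M|$, and the mean of $\rho_M^2$ under it is $X_M$. Jensen's inequality gives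
\begin{equation}\label{eq:jensenW}
\sigma(\Gamma_sK)=\int\omega(\rho_M^2)\,\rho_M^n\,d\theta\ge n\kappa_nR_M^n\,\omega(X_M).
\end{equation}

We claim that $\omega(X)(1+\gamma X)^{n/2}$ is nondecreasing. With $X=R^2$ we have $X\omega'/\omega=-\frac n2+\frac{RW'(R)}{2W(R)}$, so $X$ times the logarithmic derivative of the product is $\frac{RW'}{2W}-\frac n{2(1+\gamma X)}$. The claim is thus equivalent to $W\le V$, where
\[
V(R)=\frac{RW'(R)(1+\gamma R^2)}{n}=\frac{R^n}{(1+R^2)^{(n+1)/2}}\cdot\frac{n+2+(n+1)R^2}{n(n+2)} .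
\]
Both $W$ and $V$ vanish at $0$, and
\begin{align*}
\frac{n(n+2)\,R\,(V'-W')}{R^n(1+X)^{-(n+1)/2}}&=\Big[n-\frac{(n+1)X}{1+X}\Big]\big(n+2+(n+1)X\big)+2(n+1)X-n(n+2)\\
&=(n+1)X\Big[n+2-\frac{n+2+(n+1)X}{1+X}\Big]=\frac{(n+1)X^2}{1+X}\ge0,
\end{align*}
which proves the claim.

Condition \eqref{eq:crit} forces $X_M\ge R_0^2$: otherwise $R_M^2\le X_M<R_0^2$, and then $\frac{1+\gamma X_M}{R_M^2}\ge\frac1{R_M^2}+\gamma>\frac1{R_0^2}+\gamma$. The claim applied to $X_M\ge R_0^2$ gives
\[
R_M^n\,\omega(X_M)\ge R_0^n\,\omega(R_0^2)\Big[\frac{R_M^2/(1+\gamma X_M)}{R_0^2/(1+\gamma R_0^2)}\Big]^{n/2},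
\]
and the bracket is at least $1$ by \eqref{eq:crit}, and greater than $1$ if \eqref{eq:crit} is strict.
\end{proof}

Since $n\,\omega(X)=1-\frac n2\gamma X+O(X^2)$, no constant smaller than $\gamma$ makes the product monotone.

\section{Small bodies}\label{sec:small}

The mechanism of the proof is visible for small bodies, where everything can be expanded by hand. Fix an origin-symmetric convex body $L_0$ and let $g_e(K)=\varepsilon L_0$ with $\varepsilon\to0$. From $\sin t=t-\frac{t^3}6+O(t^5)$,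
\[
\rho=r\Big(1-\frac{n\,r^2}{6(n+3)}+O(r^4)\Big),\qquad nS=r^n\Big(1-\frac{n(n-1)\,r^2}{6(n+2)}+O(r^4)\Big),
\]
and therefore, using $\frac16-\frac n{6(n+3)}=\frac1{2(n+3)}$ and $\frac n{n+3}-\frac{n-1}{n+2}=\frac3{(n+2)(n+3)}$,
\begin{equation}\label{eq:expand}
p=1-\frac{n}{2(n+3)}\,v+O(v^2),\qquad ns=1+\frac{n}{2(n+2)(n+3)}\,v+O(v^2).
\end{equation}
Expanding the density of $\sigma$ gives $\sigma(\Gamma_sK)=|M|\big(1-\frac{n+1}2\mathbb{E}_M|y|^2+O(\varepsilon^4)\big)=|M|\big(1-\frac n2\gamma X_M+O(\varepsilon^4)\big)$. By \eqref{eq:dict}, $|M|=\bar p^{\,-n}|\Gamma\widetilde L|$ and $X_M=X_{\Gamma\widetilde L}+O(\varepsilon^4)$. Dividing by $\sigma(K)=n|\widetilde L|\bar s$ and inserting \eqref{eq:expand} with $\bar v=X_{\widetilde L}$, we get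
\begin{equation}\label{eq:ratio}
\frac{\sigma(\Gamma_sK)}{\sigma(K)}=\frac{|\Gamma\widetilde L|}{|\widetilde L|}\Big(1+\frac n2\big[k_0X_{\widetilde L}-\gamma X_{\Gamma\widetilde L}\big]+O(\varepsilon^4)\Big),\qquad k_0=\frac{n^2+2n-1}{(n+2)(n+3)},
\end{equation}
where $k_0=\frac n{n+3}-\frac1{(n+2)(n+3)}$. The term $-\gamma X_{\Gamma\widetilde L}$ is the loss described in the introduction. The term $k_0X_{\widetilde L}$ is a gain: the parts of $K$ far from $e$ have small $\tau_e$-weight, which lowers the denominator in \eqref{eq:def}. By \eqref{eq:r0}, $v_0=R_{\widetilde L}^2+O(\varepsilon^4)$, so for the cap the ratio equals $c^n\big(1+\frac n2(k_0-\gamma c^2)R_{\widetilde L}^2+O(\varepsilon^4)\big)$. With \eqref{eq:BP} for $\widetilde L$ we conclude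
\begin{equation}\label{eq:small}
\frac{\sigma(\Gamma_sK)}{\sigma(\Gamma_sC_K)}\ge1+\frac n2\Big[k_0\big(X_{\widetilde L}-R_{\widetilde L}^2\big)-\gamma\big(X_{\Gamma\widetilde L}-c^2R_{\widetilde L}^2\big)\Big]+O(\varepsilon^4).
\end{equation}

Take $n=2$ and let $L_0$ be an ellipse with semiaxes $a\ne b$, a case in which \eqref{eq:BP} leaves no room at leading order. Since $\widetilde L$ lies between two dilates $\varepsilon(1\pm O(\varepsilon^2))L_0$, and $\Gamma\widetilde L$ between two such dilates of $\Gamma L_0=cL_0$, we have, up to $O(\varepsilon^4)$,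
\[
X_{\widetilde L}=\varepsilon^2\,\frac{a^2+b^2}2,\qquad R_{\widetilde L}^2=\varepsilon^2ab,\qquad X_{\Gamma\widetilde L}=c^2X_{\widetilde L}.
\]
With $k_0=\frac7{20}$ and $\gamma c^2=\frac34\cdot\frac{16}{9\pi^2}=\frac4{3\pi^2}$, the right side of \eqref{eq:small} is $1+\big(\frac7{20}-\frac4{3\pi^2}\big)\frac{(a-b)^2}2\varepsilon^2+O(\varepsilon^4)$, which exceeds $1$ for small $\varepsilon$. The gain beats the loss.

For a general body, \eqref{eq:small} shows what is needed: an inequality $X_{\Gamma L}-c^2R_L^2\le\lambda(X_L-R_L^2)$ with $\gamma\lambda<k_0$. Ellipsoids force $\lambda\ge c^2$, and the interval between $c^2$ and $k_0/\gamma$ is the room we have; for $n=2$ it runs from $0.18\ldots$ to $\frac7{15}$. For bodies that are not small, the expansions \eqref{eq:expand} must be replaced by Jensen's inequality and a monotonicity statement on all of $(0,v_1]$, and our proof of the latter needs a smaller $\lambda$ than $k_0/\gamma$.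

\section{Proof of the theorem from two propositions}\label{sec:proof}

We fix
\[
\lambda_2=\tfrac13,\qquad\lambda_3=\tfrac25,\qquad\lambda_4=0.42,\qquad\lambda_n=0.455\quad(n\ge5),\qquad k=\gamma\lambda_n .
\]
These values are large enough for the proof of the first proposition below and small enough for the proof of the second.

\begin{proposition}\label{prop:moment}
For every origin-symmetric convex body $L\subset\mathbb{R}^n$,
\[
X_{\Gamma L}\le c^2R_L^2+\lambda_n\,(X_L-R_L^2).
\]
\end{proposition}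

To see which function of one variable matters, insert Proposition~\ref{prop:moment} into \eqref{eq:crit}. By Lemma~\ref{lem:convex}, it and \eqref{eq:BP} apply to $\widetilde L$. Writing $R=R_{\widetilde L}$, we have $R_{\Gamma\widetilde L}\ge cR$ and $\gamma X_{\Gamma\widetilde L}\le\gamma c^2R^2+k(\bar v-R^2)$. As $M=\bar p^{\,-1}\Gamma\widetilde L$,
\[
\frac{1+\gamma X_M}{R_M^2}=\frac{\bar p^{\,2}+\gamma X_{\Gamma\widetilde L}}{R_{\Gamma\widetilde L}^2}\le\frac{\bar p^{\,2}+k\bar v}{c^2R^2}+\gamma-\frac k{c^2},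
\]
while the right side of \eqref{eq:crit} equals $\frac{p_0^2}{c^2v_0}+\gamma=\frac{p_0^2+kv_0}{c^2v_0}+\gamma-\frac k{c^2}$. So \eqref{eq:crit} follows from $(\bar p^{\,2}+k\bar v)/R^2\le(p_0^2+kv_0)/v_0$. Multiplying by $S(r_0)^{2/n}$, which equals both $R^2\bar s^{\,2/n}$ and $v_0s_0^{2/n}$ by \eqref{eq:r0}, we see that \eqref{eq:crit} follows from
\begin{equation}\label{eq:target}
\bar s^{\,2/n}\,(\bar p^{\,2}+k\bar v)\le Q(v_0),\qquad\text{where}\quad Q(v)=s(v)^{2/n}\big(p(v)^2+kv\big),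
\end{equation}
and that \eqref{eq:crit} is strict if \eqref{eq:target} is. By \eqref{eq:expand}, $Q(v)=n^{-2/n}(1-(k_0-k)v+O(v^2))$; the condition $k<k_0$ of Section~\ref{sec:small} says that $Q$ decreases near $0$.

\begin{proposition}\label{prop:onevar}
As functions of $v\in(0,v_1]$:
\begin{enumerate}
\item[(i)] $p$ is concave and decreasing, and $p(0^+)=1$;
\item[(ii)] $s$ is nondecreasing, and $s(0^+)=\frac1n$;
\item[(iii)] $s+\frac pn$ is concave;
\item[(iv)] $Q$ is strictly decreasing;
\item[(v)] $p_1^2+kv_1\le np_1$, where $p_1=p(v_1)$.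
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We prove \eqref{eq:target} by passing through $Q(\bar v)$. Since $r(\theta)$ ranges in a compact subinterval of $(0,\frac\pi2)$, we have $\bar v\in(0,v_1)$.

\emph{Step 1: $\bar s^{\,2/n}(\bar p^{\,2}+k\bar v)\le Q(\bar v)$.} One would like to have $\bar p\le p(\bar v)$ and $\bar s\le s(\bar v)$. The first is Jensen's inequality for the concave function $p$. The second goes the wrong way, because $s$ turns out to be convex (Section~\ref{sec:onevar}). Part (iii) bounds the excess of $\bar s$ by the deficit of $\bar p$: with $\delta=p(\bar v)-\bar p\ge0$, Jensen's inequality for $s+\frac pn$ gives $\bar s\le s(\bar v)+\frac\delta n$. So the left side is at most $\Phi(\delta)$, where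
\[
\Phi(x)=\Big(s(\bar v)+\frac xn\Big)^{2/n}\Big(\big(p(\bar v)-x\big)^2+k\bar v\Big),\qquad\Phi(0)=Q(\bar v),
\]
and it suffices to show that $\Phi$ is nonincreasing on $[0,\delta]$. For $x\in[0,\delta]$ put $t=p(\bar v)-x\in[\bar p,1]$. By (ii), $s(\bar v)+\frac xn\ge\frac1n$, so
\[
(\log\Phi)'(x)=\frac{2}{n^2\,(s(\bar v)+x/n)}-\frac{2t}{t^2+k\bar v}\le\frac2n-\frac{2t}{t^2+k\bar v},
\]
and the right side is nonpositive if $t^2-nt+k\bar v\le0$. By (i), $p$ lies above its chord, $p(v)\ge1-(1-p_1)v/v_1$; taking expectations, $t\ge\bar p\ge\ell:=1-(1-p_1)\bar v/v_1\in(0,1)$. Since $n\ge2$, the function $t^2-nt$ decreases on $[0,1]$, so it suffices to show $\ell^2-n\ell+k\bar v\le0$. This expression is a convex function of $\bar v\in[0,v_1]$; it equals $1-n<0$ at $\bar v=0$ and $p_1^2-np_1+kv_1\le0$ at $\bar v=v_1$, by (v).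

\emph{Step 2: $\bar v\ge v_0$, strictly unless $r$ is constant.} From $\rho'(r)=\sin^nr/\rho^n$ and $S'(r)=\sin^{n-1}r$,
\[
\frac{d\rho^n}{dS}=\frac{n\sin r}{\rho}=n\,p^{1/n},\qquad\frac{d\rho^{n+2}}{dS}=(n+2)\,\rho\sin r .
\]
The first is decreasing in $r$ by (i), and the second is strictly increasing. So $\rho^n$ is a concave and $\rho^{n+2}$ a strictly convex function of $S$. By \eqref{eq:r0} and Jensen's inequality for $\langle\cdot\rangle$, we get $\langle\rho^n\rangle\le\rho_0^n$ and $\langle\rho^{n+2}\rangle\ge\rho_0^{n+2}$, the latter strictly unless the continuous function $r$ is constant. Dividing, $\bar v=\langle\rho^{n+2}\rangle/\langle\rho^n\rangle\ge\rho_0^2=v_0$.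

\emph{Step 3.} Steps 1 and 2 and part (iv) give $\bar s^{\,2/n}(\bar p^{\,2}+k\bar v)\le Q(\bar v)\le Q(v_0)$. This is \eqref{eq:target}; hence \eqref{eq:crit} holds, and Lemma~\ref{lem:W} gives $\sigma(\Gamma_sK)\ge\sigma(\Gamma_sC_K)$. If $r$ is not constant, then $Q(\bar v)<Q(v_0)$ and all these inequalities are strict. Finally, $r$ is constant exactly when $K$ is a cap, by the uniqueness of the center, and then $K=C_K$.
\end{proof}

\begin{remark}
The convexity of $K$ is used in Lemma~\ref{lem:convex}, which makes \eqref{eq:BP} and Proposition~\ref{prop:moment} applicable to $\widetilde L$. The symmetry of $K$ passes to $\widetilde L$ and is needed for the same two statements; in the proof of Proposition~\ref{prop:moment} it makes the marginals monotone (Lemma~\ref{lem:far}). The inclusion $K\subseteq\operatorname{int}\mathbb{S}_e^+$ keeps $r(\theta)$ in the interval on which Proposition~\ref{prop:onevar} is proved.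
\end{remark}

\section{The second moment of a centroid body}\label{sec:moment}

In this section $L$ is an arbitrary origin-symmetric convex body in $\mathbb{R}^n$, and $\lambda=\lambda_n$. We have $c^2\le c_2^2$ or $c^2\le c_3^2$ according to the parity of $n$, so $c^2<\frac15<\lambda$. Decimal bounds are rounded in the direction in which they are used.

\subsection*{An affinely invariant form}
The quantities $X_L$ and $X_{\Gamma L}$ are not invariant under volume-preserving linear maps, so we prove a stronger statement that is. Let $\Sigma_L=(n+2)\,\mathbb{E}_L[yy^{T}]$, so that $X_L=\frac1n\operatorname{tr}\Sigma_L$ and $\Sigma_{B^n}=\mathrm{Id}$. Proposition~\ref{prop:moment} says $\frac1n\operatorname{tr}(\lambda\Sigma_L-\Sigma_{\Gamma L})\ge(\lambda-c^2)R_L^2$. By the inequality between the arithmetic and geometric means of the eigenvalues, it suffices to show that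
\[
\lambda\Sigma_L-\Sigma_{\Gamma L}\ \text{ is positive definite and }\ \det(\lambda\Sigma_L-\Sigma_{\Gamma L})\ge\big((\lambda-c^2)R_L^2\big)^n .
\]
Under $L\mapsto TL$ the matrix becomes $T(\lambda\Sigma_L-\Sigma_{\Gamma L})T^T$, and both sides of the inequality are multiplied by $(\det T)^2$. So we may assume from now on that
\begin{equation}\label{eq:norm}
R_L=1,\qquad\Sigma_L=(1+\xi)\,\mathrm{Id},\qquad\Sigma_{\Gamma L}=\operatorname{diag}(a_1,\dots,a_n),\quad a_1\ge\dots\ge a_n ,
\end{equation}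
where $\xi=X_L-R_L^2\ge0$. In terms of $\rho_L$, by \eqref{eq:polar},
\begin{equation}\label{eq:mom}
\langle\rho_L^n\rangle=1,\qquad\langle\rho_L^{n+2}\rangle=1+\xi,\qquad\langle\theta_i^2\rho_L^{n+2}\rangle=\frac{1+\xi}n .
\end{equation}
With $\hat a_i=a_i/(1+\xi)$ we have to prove
\begin{equation}\label{eq:det}
\hat a_i<\lambda\quad(1\le i\le n),\qquad\prod_{i=1}^n\big(\lambda(1+\xi)-a_i\big)\ge(\lambda-c^2)^n .
\end{equation}
For the ball, $\xi=0$, $a_i=c^2$, and equality holds. So we need an upper bound for the $a_i$ that is sharp as $\xi\to0$; a first-variation argument provides it, but it deteriorates as $\xi$ grows. For larger $\xi$ the factor $(1+\xi)^n$ helps and a cruder bound suffices. We begin with the latter.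

\subsection*{Far from the ball}
Let $\eta_j=\frac3{2(j+1)(j+2)}$. This sequence $\frac14,\frac18,\frac3{40},\frac1{20},\dots$ is decreasing, and it telescopes: $\eta_1+\dots+\eta_j=\frac{3j}{4(j+2)}$.

\begin{lemma}\label{lem:far}
Under \eqref{eq:norm} we have $\rho_L\ge\rho_{\min}:=\sqrt{3/(n+2)}$ and $\hat a_1+\dots+\hat a_j\le\eta_1+\dots+\eta_j$ for $1\le j\le n$. In particular $\hat a_i\le\frac14<\lambda$, and
\begin{equation}\label{eq:far}
\prod_{i=1}^n\big(\lambda(1+\xi)-a_i\big)\ge(1+\xi)^n\prod_{j=1}^n(\lambda-\eta_j).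
\end{equation}
\end{lemma}

\begin{proof}
Fix a unit vector $\theta$. By Brunn's theorem, the density $\chi$ of $y\cdot\theta$ under $\mathbb{E}_L$ is even and nonincreasing in $|t|$. So for $b>0$ the set $\{\chi>b\}$ is an interval with endpoints $\pm T(b)$, where $0\le T(b)\le h_L(\theta)$. Integrating over these layers,
\[
1=2\int_0^\infty T\,db,\qquad h_{\Gamma L}(\theta)=\mathbb{E}_L|y\cdot\theta|=\int_0^\infty T^2\,db,\qquad\frac{1+\xi}{n+2}=\mathbb{E}_L(y\cdot\theta)^2=\frac23\int_0^\infty T^3\,db .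
\]
From $\int T^3\le h_L(\theta)^2\int T$ we get $\frac{1+\xi}{n+2}\le\frac13h_L(\theta)^2$, so $h_L\ge\rho_{\min}$ on $\mathbb{S}^{n-1}$, which means $L\supset\rho_{\min}B^n$. From $(\int T^2)^2\le\int T\int T^3$ we get
\[
\Gamma L\subset\bar rB^n,\qquad\bar r^2=\frac34\cdot\frac{1+\xi}{n+2}.
\]

Let $E$ be the span of the first $j$ coordinate vectors. The projection to $E$ of the uniform law on $\Gamma L$ is supported in the ball of radius $\bar r$, and its density is nonincreasing along rays. On each ray the superlevel sets of the density are intervals from $0$ to some $t_0\le\bar r$, and $\int_0^{t_0}t^{j+1}dt=\frac j{j+2}t_0^2\int_0^{t_0}t^{j-1}dt\le\frac j{j+2}\bar r^2\int_0^{t_0}t^{j-1}dt$. Integrating over layers and rays gives $\mathbb{E}_{\Gamma L}[y_1^2+\dots+y_j^2]\le\frac j{j+2}\bar r^2$. Multiplying by $\frac{n+2}{1+\xi}$ yields $\hat a_1+\dots+\hat a_j\le\frac{3j}{4(j+2)}$. Lemma~\ref{lem:TW} with $g(x)=-\log(\lambda-x)$ on $(-\infty,\lambda)$ gives $\prod(\lambda-\hat a_i)\ge\prod(\lambda-\eta_j)$,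 which is \eqref{eq:far}.
\end{proof}

\subsection*{Near the ball}
We know the support function of $\Gamma L$ as an integral over $L$, but $a_i$ is an integral over $\Gamma L$. The bridge is that a power of the second moment is concave under Minkowski combinations, so it lies below its tangent at the ball, and this tangent is linear in the support function.

\begin{lemma}\label{lem:near}
Under \eqref{eq:norm}, $a_i\le c^2H_i^{\,n+2}$, where $H_i=\frac n{n+1}\langle(1+\theta_i^2)\rho_L^{n+1}\rangle$.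
\end{lemma}

\begin{proof}
For an origin-symmetric convex body $Y$ let $F(Y)=\int_Yy_i^2\,dy=2\int_{Y\cap\{y_i>0\}}y_i^2\,dy$. For bodies $Y_0,Y_1$ and $Y_\mu=(1-\mu)Y_0+\mu Y_1$, consider the functions $y_i^2\,\mathbf{1}_{Y_\mu\cap\{y_i>0\}}$. Their square roots equal the linear function $y_i$ on their supports, so they satisfy the Borell--Brascamp--Lieb hypothesis with $N=n$ and $\beta=\frac12$. Since $\frac\beta{1+n\beta}=\frac1{n+2}$, the functional $F^{1/(n+2)}$ is concave under Minkowski combinations. Let $Y_t=(1-t)B^n+t\,\Gamma L$. Since $(1-\mu)Y_{t_0}+\mu Y_{t_1}=Y_{(1-\mu)t_0+\mu t_1}$, the function $A(t)=F(Y_t)^{1/(n+2)}$ is concave on $[0,1]$. By \eqref{eq:polar}, $\rho_{Y_t}\le h_{Y_t}=1+t(h_{\Gamma L}-1)$ on $\mathbb{S}^{n-1}$ gives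
\[
A(t)\le B(t):=\Big(\frac{n\kappa_n}{n+2}\big\langle x_i^2\,\big(1+t(h_{\Gamma L}(x)-1)\big)^{n+2}\big\rangle\Big)^{1/(n+2)},\qquad A(0)=B(0).
\]
By concavity, $A(1)-A(0)\le\frac{A(t)-A(0)}t\le\frac{B(t)-B(0)}t$, and letting $t\to0$ we get $A(1)\le B(0)+B'(0)$. Since $\langle x_i^2\rangle=\frac1n$, we have $B'(0)=B(0)(H-1)$ with $H=n\langle x_i^2h_{\Gamma L}(x)\rangle$. Thus $A(1)\le A(0)H$. As $F(\Gamma L)=\frac{|\Gamma L|a_i}{n+2}$ and $F(B^n)=\frac{\kappa_n}{n+2}$, this reads $\frac{|\Gamma L|}{\kappa_n}a_i\le H^{n+2}$, and \eqref{eq:BP} with $|L|=\kappa_n$ gives $a_i\le c^{-n}H^{n+2}$.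

It remains to show $H=cH_i$. For a unit vector $w$, the matrix $\langle|x\cdot w|\,xx^T\rangle$ is invariant under the orthogonal maps fixing $w$, so it has the form $b_1\mathrm{Id}+b_2ww^T$. The trace gives $nb_1+b_2=m$, and the quadratic form at $w$ gives $b_1+b_2=\frac{2m}{n+1}$ by \eqref{eq:m}; hence $b_1=b_2=\frac m{n+1}$. Therefore
\[
H=n\,\mathbb{E}_L\langle x_i^2|x\cdot y|\rangle=c\,\mathbb{E}_L\big[|y|\,(1+y_i^2/|y|^2)\big]=cH_i
\]
by \eqref{eq:polar} and $|L|=\kappa_n$.
\end{proof}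

For the ball $H_i=1$. In general $H_i$ is a moment of order $n+1$ of $\rho_L$, while \eqref{eq:mom} prescribes moments of orders $n$ and $n+2$. A pointwise inequality between $t^n$, $t^{n+1}$, $t^{n+2}$ and $1$ that is tangent at $t=1$ bounds $H_i$ linearly in $\xi$.

\begin{lemma}\label{lem:H}
Under \eqref{eq:norm}, $H_i\le1+\nu\xi$, where $\nu=0.52,\ 0.53,\ 0.54$ for $n=2,3,4$, and $\nu=\frac{47}{84}$ for $n\ge5$.
\end{lemma}

\begin{proof}
For $A\in(0,\frac12)$ and $t\ge0$ let
\begin{align*}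
\Delta_0(t)&=\frac{A(t^n-1)}n+\frac{(1-A)(t^{n+2}-1)}{n+2}-\frac{t^{n+1}-1}{n+1},\\
\Delta_1(t)&=\frac{t^{n+2}}{n+2}-\frac{t^{n+1}}{n+1}+\frac1{(n+1)(n+2)} .
\end{align*}
We have $\Delta_1(1)=0$ and $\Delta_1'=t^n(t-1)$, so $\Delta_1\ge0$. Suppose $\Delta_0\ge0$ on the range of $\rho_L$. Then $\langle\Delta_0(\rho_L)+\theta_i^2\Delta_1(\rho_L)\rangle\ge0$, and \eqref{eq:mom} turns this into
\[
\frac{H_i}n\le\Big[\frac1{n+1}+\frac1{n(n+2)}+\frac1{n(n+1)(n+2)}\Big]+\xi\Big[\frac{1-A}{n+2}+\frac1{n(n+2)}\Big].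
\]
The first bracket equals $\frac{n(n+2)+(n+1)+1}{n(n+1)(n+2)}=\frac1n$. Hence $H_i\le1+\frac{n(1-A)+1}{n+2}\,\xi$, and we want $A$ as large as possible.

Since $\Delta_0'=t^{n-1}(t-1)((1-A)t-A)$, the function $\Delta_0$ increases on $[0,\frac A{1-A}]$, decreases on $[\frac A{1-A},1]$ to $\Delta_0(1)=0$, and increases afterwards. So $\Delta_0\ge0$ on $[t_*,\infty)$, $0\le t_*<1$, as soon as $\Delta_0(t_*)\ge0$.

For $n\ge5$ take $A=\frac n{2(n+1)}$ and $t_*=0$. Then $\frac An=\frac{1-A}{n+2}=\frac1{2(n+1)}$, so $\Delta_0(0)=0$, and the slope is $\frac n{2(n+1)}+\frac1{n+2}=\frac12\big(1+\frac n{(n+1)(n+2)}\big)\le\frac{47}{84}$, the value at $n=5$. For $n\le4$ we need a smaller slope and use $t_*=\rho_{\min}$, as Lemma~\ref{lem:far} permits. Listing the terms of degree $n$, $n+2$, $n+1$, $0$ of $\Delta_0(\rho_{\min})$ in this order: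
\begin{align*}
n=2,\ A=0.46:&\quad0.1725+0.0759375-0.216506\ldots-0.031666\ldots>0.0002,\\
n=3,\ A=0.45:&\quad0.069713\ldots+0.030674\ldots-0.09-0.01>0.0003,\\
n=4,\ A=0.44:&\quad0.0275+0.011666\ldots-0.035355\ldots-0.003333\ldots>0.0004.
\end{align*}
The slopes are $\frac{2.08}4$, $\frac{2.65}5$ and $\frac{3.24}6$.
\end{proof}

By Lemmas~\ref{lem:near} and~\ref{lem:H}, every factor in \eqref{eq:det} is at least $\lambda-c^2$ if
\begin{equation}\label{eq:near}
c^2\big[(1+\nu\xi)^{n+2}-1\big]\le\lambda\xi .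
\end{equation}
The difference of the two sides is convex in $\xi$ and vanishes at $0$; so if \eqref{eq:near} holds at $\xi^*$, it holds on $[0,\xi^*]$.

\begin{proof}[Proof of Proposition~\ref{prop:moment}]
The first part of \eqref{eq:det} is contained in Lemma~\ref{lem:far}. We prove the product inequality by checking that the ranges of \eqref{eq:near} and \eqref{eq:far} meet, and by filling the gap where they do not.

\emph{The case $n\ge5$.} Let $N=n+2\ge7$, $b_n=Nc_n^2$ and $\xi^*=0.6/N$. We have $b_{n+2}/b_n=\frac{(n+2)(n+4)}{(n+3)^2}<1$, $b_5=\frac{175}{256}=0.68359\ldots$, $b_6=\frac{8192}{1225\pi^2}=0.67757\ldots$, and $b_n\to\frac2\pi$ because $nm_n^2\to\frac2\pi$. So $\frac2\pi\le b_n\le0.6836$.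

At $\xi^*$ we have $(1+\nu\xi^*)^N\le e^{0.6\cdot47/84}<1.39895$, and \eqref{eq:near} multiplied by $N$ follows from $0.39895\,b_n\le0.2728<0.273=0.455\cdot0.6$. This settles $\xi\le\xi^*$.

For $\xi\ge\xi^*$, put $x_j=\eta_j/0.455$. By \eqref{eq:far} it suffices to show
\[
\Theta_n:=n\log(1+\xi^*)-n\log\Big(1-\frac{c^2}\lambda\Big)-\sum_{j\le n}\big(-\log(1-x_j)\big)\ge0 .
\]
The numbers $-\log(1-x_j)$ for $j=1,\dots,10$ are at most
\begin{gather*}
0.797288,\quad0.321205,\quad0.180127,\quad0.116411,\quad0.081745,\\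
0.060674,\quad0.046869,\quad0.037318,\quad0.030429,\quad0.025293,
\end{gather*}
with sum at most $1.69736$. For the tail, $\sum_{j>i}\eta_j=\frac34-\frac{3i}{4(i+2)}=\frac{1.5}{i+2}$. So the $x_j$ with $j\ge11$ have sum $0.125/0.455\le0.27473$, and each is at most $x_{11}\le0.02114$. The power series gives $-\log(1-x)\le x\big(1+\frac x{2(1-x)}\big)$, and $\frac{0.02114}{2\cdot0.97886}\le0.0108$; hence these terms contribute at most $0.27473\cdot1.0108\le0.2777$, and the full series is at most $1.9751$. Removing the terms with $j>n$, whose sum is at least $\sum_{j>n}x_j=\frac{1.5}{0.455N}\ge\frac{3.2967}N$, we get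
\[
\sum_{j\le n}\big(-\log(1-x_j)\big)\le1.9751-\frac{3.2967}N .
\]
Next, $\log(1+x)\ge x-\frac{x^2}2$, $-\log(1-y)\ge y+\frac{y^2}2$ and $\frac{c^2}\lambda\ge\frac{2/\pi}{0.455N}\ge\frac{1.39916}N$ give, with $n=N-2$,
\begin{align*}
n\log(1+\xi^*)&\ge(N-2)\Big(\frac{0.6}N-\frac{0.18}{N^2}\Big)=0.6-\frac{1.38}N+\frac{0.36}{N^2},\\
-n\log\Big(1-\frac{c^2}\lambda\Big)&\ge1.39916+\frac{0.97882-2.79832}N-\frac{1.95765}{N^2}.
\end{align*}
Adding up, $\Theta_n\ge0.02406+\frac{0.0972}N-\frac{1.5977}{N^2}$. This is a concave function of $1/N\in[0,\frac17]$, positive at $0$ and greater than $0.005$ at $\frac17$, so $\Theta_n>0$.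

\emph{The case $n=4$.} Here $0.11528<c^2<0.11529$ and $\lambda=0.42$. At $\xi^*=0.08$ we have $1.0432^6\le1.28887$, so the left side of \eqref{eq:near} is at most $0.03331\le0.0336=\lambda\xi^*$. For $\xi\ge0.08$, the right side of \eqref{eq:far} is at least $1.08^4\cdot0.17\cdot0.295\cdot0.345\cdot0.37\ge0.00870$, while $(\lambda-c^2)^4\le0.30472^4\le0.00863$.

\emph{The case $n=3$.} Here $c^2=0.140625$, $\lambda=0.4$ and $(\lambda-c^2)^3=0.259375^3\le0.01745$. At $\xi^*=0.06$ we have $1.0318^5\le1.16945$, so the left side of \eqref{eq:near} is at most $0.02383\le0.024=\lambda\xi^*$. For $\xi\ge0.1$, the right side of \eqref{eq:far} is at least $1.1^3\cdot0.15\cdot0.275\cdot0.325\ge0.0178$. For $0.06\le\xi\le0.1$ we combine both kinds of information. The bound $\hat a_i\le c^2(1+0.53\xi)^5/(1+\xi)$ is increasing in $\xi$, as its logarithmic derivative $\frac{2.65}{1+0.53\xi}-\frac1{1+\xi}$ is positive; so $\hat a_i\le c^2\,1.053^5/1.1\le0.1656$. Also $\hat a_1+\hat a_2+\hat a_3\le\frac9{20}$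 by Lemma~\ref{lem:far}. Lemma~\ref{lem:TW} with $g(x)=-\log(\lambda-x)$ and the sequence $(0.1656,0.1656,0.1188)$ shows that the product in \eqref{eq:det} is at least $1.06^3\cdot0.2344^2\cdot0.2812\ge0.0184$.

\emph{The case $n=2$.} Here $0.180126<c^2<0.180127$ and $\lambda=\frac13$. Let $G=\lambda-c^2=0.15320\ldots$, so $G^2\le0.023473$. For $\xi\ge0.17$, the right side of \eqref{eq:far} is at least $1.17^2\cdot\frac1{12}\cdot\frac5{24}\ge0.02376$.

Let $0\le\xi\le0.17$. Condition \eqref{eq:near} is of no use, since the slope $4\cdot0.52\,c^2$ of its left side at $0$ exceeds $\frac13$. But $H_1$ and $H_2$ cannot both be as large as Lemma~\ref{lem:H} allows. Since $\theta_1^2+\theta_2^2=1$, we have $H_1+H_2=2\langle\rho_L^3\rangle$. We use the identity $t^3=\frac12t^2+\frac12t^4-\frac12t^2(1-t)^2$. By \eqref{eq:mom}, $\xi=\langle(\rho_L^2-1)^2\rangle=\langle(1-\rho_L)^2(1+\rho_L)^2\rangle$, and $\rho_L\ge\frac{\sqrt3}2$ gives $\big(\frac{\rho_L}{1+\rho_L}\big)^2\ge(2\sqrt3-3)^2\ge0.21539$.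 Hence $\langle\rho_L^2(1-\rho_L)^2\rangle\ge0.21539\,\xi$, and
\[
H_1+H_2\le2+0.78461\,\xi=(1+0.52\,\xi)+(1+0.26461\,\xi),\qquad H_i\le1+0.52\,\xi .
\]
Let $g_1,g_2$ be the values of $\lambda(1+\xi)-c^2h^4$ at $h=1+0.52\xi$ and $h=1+0.26461\xi$. Use $(1+t)^4-1=4t+t^2(6+4t+t^2)$. For $t=0.52\xi\le0.0884$ the last factor is at most $6.3615$, and for $t=0.26461\xi\le0.045$ it is at most $6.1821$. This gives
\[
g_1\ge G-0.04134\,\xi-0.3099\,\xi^2>0,\qquad g_2\ge G+0.14267\,\xi-0.0780\,\xi^2>0 .
\]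
The function $h\mapsto-\log(\lambda(1+\xi)-c^2h^4)$ is nondecreasing and convex on the interval of $h>0$ where the argument is positive, being a nondecreasing convex function of the nondecreasing convex function $h^4$; as $g_1>0$, this interval contains $(0,1+0.52\xi]$. So Lemmas~\ref{lem:near} and~\ref{lem:TW} show that the product in \eqref{eq:det} is at least $g_1g_2$. Multiply the two lower bounds. The coefficient of $\xi$ is $0.10133\,G\ge0.01552$, that of $\xi^2$ is $-0.3879\,G-0.04134\cdot0.14267\ge-0.06535$, that of $\xi^3$ is $0.04134\cdot0.0780-0.3099\cdot0.14267\ge-0.0411$, and that of $\xi^4$ is positive. Hence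
\[
g_1g_2\ge G^2+\xi\,(0.01552-0.06535\,\xi-0.0411\,\xi^2)\ge G^2,
\]
because $0.06535\cdot0.17+0.0411\cdot0.17^2<0.0124$.
\end{proof}

\section{The functions $p$, $s$ and $Q$}\label{sec:onevar}

The integrals $q$ and $S$ have no convenient closed form, but after normalization they satisfy simple first-order differential equations. We express the derivatives of $p$, $s$, $Q$ through the normalized functions and determine the signs by a comparison principle.

\subsection*{Derivatives}
For $r\in(0,\frac\pi2]$ let $D=\sin r\,\frac d{dr}$ and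
\[
\phi=\frac{(n+1)\,q}{\sin^{n+1}r},\qquad\zeta=\frac{nS}{\sin^nr},\qquad u=1-\phi\cos r .
\]
Then $\phi,\zeta\to1$ and $u\to0$ as $r\to0$, and differentiation of the quotients gives
\[
D\phi=(n+1)u,\qquad D\zeta=n(1-\zeta\cos r).
\]
Since $\frac{\sin^{n+1}r}{n+1}=\int_0^r\sin^nt\cos t\,dt>q(r)\cos r$, we have $0<u\le1$, with $u=1$ at $r=\frac\pi2$. We use $\phi\cos r=1-u$ throughout. In these terms
\[
\rho=\phi^{1/(n+1)}\sin r,\qquad p=\phi^{-n/(n+1)},\qquad s=\frac{\zeta p}n,\qquad\frac v{p^2}=\phi^2\sin^2r=\phi^2-(1-u)^2,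
\]
and $D\log v=2\cos r+\frac{2u}\phi=\frac2\phi$, so that $v\frac d{dv}=\frac\phi2D$. Define
\[
f=\phi^2-1-(n+1)u,\qquad J=(n+2)\zeta-(n+2-u)\phi ;
\]
both tend to $0$ as $r\to0$. From $Du=\phi\sin^2r-(n+1)u\cos r$ we get
\begin{equation}\label{eq:Du}
\phi\,Du=\phi^2-(1-u)^2-(n+1)u(1-u)=f+2u+nu^2 .
\end{equation}
The functions $f$ and $J$ are, up to positive factors, the second derivatives of $-p$ and $s$.

\begin{lemma}\label{lem:deriv}
With $'=\frac d{dv}$,
\begin{gather*}
vp'=-\frac n2pu,\qquad v^2p''=-\frac n4pf,\qquad vs'=\frac p2(\phi-\zeta),\qquad v^2s''=\frac p4J,\\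
v(\log Q)'=\frac\phi\zeta-\frac{1+nu}{1+k\,(\phi^2-(1-u)^2)} .
\end{gather*}
\end{lemma}

\begin{proof}
We have $vp'=\frac\phi2\cdot\big(-\frac n{n+1}\big)p\cdot\frac{(n+1)u}\phi=-\frac n2pu$. By \eqref{eq:Du}, $vu'=\frac12(f+2u+nu^2)$, so
\[
v^2p''=v(vp')'-vp'=-\frac n2\Big[-\frac n2pu^2+\frac p2(f+2u+nu^2)\Big]+\frac n2pu=-\frac n4pf .
\]
Next, $vs'=\frac1n\big[\frac\phi2\,pn(1-\zeta\cos r)-\frac n2pu\zeta\big]=\frac p2\big[\phi-(1-u)\zeta-u\zeta\big]=\frac p2(\phi-\zeta)$, and
\[
v(vs')'=\frac12\Big[-\frac n2pu(\phi-\zeta)+\frac p2\big((n+1)u\phi-n\phi+n(1-u)\zeta\big)\Big]=\frac p4\big[u\phi-n\phi+n\zeta\big].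
\]
Subtracting $vs'=\frac p4(2\phi-2\zeta)$ gives $v^2s''=\frac p4J$. Finally,
\[
v(\log Q)'=\frac2n\,\frac{vs'}s+\frac{2p\,vp'+kv}{p^2+kv}=\frac\phi\zeta-1+\frac{-np^2u+kv}{p^2+kv}=\frac\phi\zeta-\frac{(1+nu)p^2}{p^2+kv}.\qedhere
\]
\end{proof}

\subsection*{Signs}

\begin{lemma}[Comparison principle]\label{lem:CP}
Let $y$ be $C^1$ and bounded on $(0,\frac\pi2]$, and let $b$ be continuous there with a positive limit at $0$. If $Dy+by\ge0$, then $y\ge0$.
\end{lemma}

\begin{proof}
Let $\mu(r)=\exp\big(-\int_r^{\pi/2}\frac{b(t)}{\sin t}dt\big)$. Then $(y\mu)'=\mu\,(Dy+by)/\sin r\ge0$, and $y\mu\to0$ as $r\to0$ because the integral tends to $+\infty$ and $y$ is bounded.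
\end{proof}

All functions to which we apply the lemma are smooth on $(0,\frac\pi2]$ and have limits at $0$, hence are bounded. Put $\alpha=\frac{(n+1)(n+2)}{n+5}$. Then $\alpha\le n+2$, and $\alpha\ge1$ because $n^2+2n\ge3$.

\begin{lemma}\label{lem:signs}
On $(0,\frac\pi2]$:
\begin{enumerate}
\item[(a)] $\zeta\le\phi$;
\item[(b)] $0\le f\le\alpha u^2$;
\item[(c)] $\frac{n+1}{3n+5}\,\phi u^2\le J\le f$;
\item[(d)] $1+k\big(\phi^2-(1-u)^2\big)<(1+nu)\,\zeta/\phi$.
\end{enumerate}
\end{lemma}

The upper bound in (b) and the lower bound in (c) reduce (d) and the inequality $J\le f$ to polynomial inequalities in $u\in[0,1]$.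

\begin{proof}
(a) We have $(D+n\cos r)(\phi-\zeta)=(n+1)u-n+n\phi\cos r=u\ge0$. Apply Lemma~\ref{lem:CP} with $b=n\cos r$.

(b) From $Df=2\phi D\phi-(n+1)Du$, \eqref{eq:Du} and $\phi^2=f+1+(n+1)u$,
\begin{equation}\label{eq:Df}
\phi\,Df=(n+1)\big[2u\phi^2-f-2u-nu^2\big]=(n+1)\big[(2u-1)f+(n+2)u^2\big].
\end{equation}
Lemma~\ref{lem:CP} with $b=(n+1)(1-2u)/\phi\to n+1$ gives $f\ge0$. For $g=\alpha u^2-f$ let $B=(n+1)(1-2u)+2\alpha u$. By \eqref{eq:Du} and \eqref{eq:Df}, $\phi Dg=Bf+4\alpha u^2+2\alpha nu^3-(n+1)(n+2)u^2$. Substituting $f=\alpha u^2-g$,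
\[
\phi Dg+Bg=\big[(n+5)\alpha-(n+1)(n+2)\big]u^2+\big[2\alpha^2+2\alpha n-2\alpha(n+1)\big]u^3=2\alpha(\alpha-1)u^3\ge0;
\]
the value of $\alpha$ is the one that removes the $u^2$ term. Lemma~\ref{lem:CP} with $b=B/\phi$ gives $g\ge0$.

(c) By \eqref{eq:Du}, $DJ=n(n+2)(1-\zeta\cos r)-(n+1)(n+2-u)u+f+2u+nu^2$, and $nJ\cos r=n(n+2)\zeta\cos r-n(n+2-u)(1-u)$. The terms with $\zeta$ cancel in the sum, and $(n+2-u)(n+u)=n(n+2)+2u-u^2$, so
\begin{equation}\label{eq:DJ}
(D+n\cos r)J=n(n+2)-(n+2-u)(n+u)+f+2u+nu^2=f+(n+1)u^2 .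
\end{equation}
Also
\[
(D+n\cos r)(\phi u^2)=(n+1)u^3+2u(f+2u+nu^2)+n(1-u)u^2=(n+4)u^2+(2n+1)u^3+2uf .
\]
With $t=\frac{n+1}{3n+5}\le\frac12$,
\[
(D+n\cos r)(J-t\phi u^2)=f(1-2tu)+u^2\big[n+1-t\,(n+4+(2n+1)u)\big]\ge0,
\]
because $u\le1$ and $t(3n+5)=n+1$. Lemma~\ref{lem:CP} gives the lower bound.

For the upper bound, \eqref{eq:Df}, \eqref{eq:DJ} and $nf\cos r=n(1-u)f/\phi$ give
\[
\phi\,(D+n\cos r)(f-J)=f\,\big[(n+2)u-1-\phi\big]+(n+1)u^2(n+2-\phi).
\]
We show that the right side is nonnegative. By (b), $\phi^2\le1+(n+1)u+\alpha u^2\le2(n+2)\le(n+2)^2$, so the second term is nonnegative, and we are done if $(n+2)u\ge1+\phi$. Otherwise we may replace $f$ by $\alpha u^2$, and the right side is at least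
\[
\frac{n+1}{n+5}\,u^2\big\{(n+2)(n+4)+(n+2)^2u-(2n+7)\phi\big\}.
\]
The braces are nonnegative if $(2n+7)^2(1+(n+1)u+\alpha u^2)\le[(n+2)(n+4)+(n+2)^2u]^2$, and this holds coefficient by coefficient. For $u^0$ it is $2n+7\le n^2+6n+8$. For $u^2$ it is $(2n+7)^2(n+1)\le(n+2)^3(n+5)$, where the difference is $n^4+7n^3+10n^2-9n-9>0$ for $n\ge2$. For $u^1$ it is $(2n+7)^2(n+1)\le2(n+2)^3(n+4)$, which follows from the previous one since $n+5\le2(n+4)$. Lemma~\ref{lem:CP} gives $f\ge J$.

(d) By the definition of $J$ and (c), $\zeta/\phi\ge1-\frac u{n+2}+\vartheta u^2$ with $\vartheta=\frac{n+1}{(n+2)(3n+5)}$. By (b), $\phi^2-(1-u)^2=f+(n+3)u-u^2\le(n+3)u+(\alpha-1)u^2$. Insert both bounds in (d), subtract $1$ and divide by $u>0$: it suffices to show that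
\[
G(u)=\frac{n^2+2n-1}{n+2}-\frac{nu}{n+2}+\vartheta u+n\vartheta u^2-k\big[n+3+(\alpha-1)u\big]>0\quad\text{on }[0,1].
\]
Note that $G(0)=(n+3)(k_0-k)$, so $G(0)>0$ is the condition found for small bodies. The binding condition is at the other end: $G$ is convex and $G'(1)\le(2n+1)\vartheta-\frac n{n+2}\le0$, since $(2n+1)(n+1)\le n(3n+5)$, so $G\ge G(1)$ on $[0,1]$. Using $(n+2)k=(n+1)\lambda_n$, $n+2+\alpha=\frac{2(n+2)(n+3)}{n+5}$ and $(n+1)(n+2)(n+3)=(n+5)(n^2+n+6)-24$, we get $(n+2)G(1)=U_n-\lambda_nU_n'$ with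
\[
U_n=n^2+n-1+\frac{(n+1)^2}{3n+5},\qquad U_n'=2\Big(n^2+n+6-\frac{24}{n+5}\Big).
\]
So we need $\lambda_n<U_n/U_n'$. For $n\le7$ the values are as follows.
\[
\begin{array}{c|cccccc}
n&2&3&4&5&6&7\\\hline
U_n&64/11&85/7&348/17&154/5&992/23&747/13\\
U_n'&120/7&30&140/3&336/5&1008/11&120\\
U_n/U_n'\ge&0.3393&0.4047&0.4386&0.4583&0.4706&0.4788\\
\lambda_n&1/3&0.4&0.42&0.455&0.455&0.455
\end{array}
\]
For $n\ge8$, dropping the two fractions gives $U_n-0.455\,U_n'\ge0.09(n^2+n)-6.46\ge6.48-6.46>0$.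
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:onevar}]
The limits $p(0^+)=1$ and $s(0^+)=\frac1n$ follow from $\phi,\zeta\to1$. By Lemma~\ref{lem:deriv}, part (i) follows from $u>0$ and $f\ge0$, part (ii) from $\zeta\le\phi$, and part (iii) from $s''+\frac{p''}n=\frac p{4v^2}(J-f)\le0$. (The inequality $J\ge0$ is the convexity of $s$ mentioned in Section~\ref{sec:proof}.) Part (iv) holds because Lemma~\ref{lem:signs}(d) says $(\log Q)'<0$.

For (v), let $\phi_1=\phi(\frac\pi2)$. At $r=\frac\pi2$ we have $u=1$ and $v_1/p_1^2=\phi_1^2$. Lemma~\ref{lem:signs}(d) and (a) give $1+k\phi_1^2\le n+1$, so $p_1^2+kv_1=p_1^2(1+k\phi_1^2)\le(n+1)p_1^2$. From $f\ge0$ at $u=1$ we get $\phi_1^2\ge n+2$, hence $p_1\le(n+2)^{-n/(2n+2)}\le4^{-1/3}<\frac23\le\frac n{n+1}$. Thus $(n+1)p_1^2\le np_1$.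
\end{proof}

\begin{thebibliography}{1}

\bibitem{BHPS}
Florian Besau, Thomas Hack, Peter Pivovarov, Franz E. Schuster, \emph{Spherical centroid bodies}, arXiv:1902.10614 (2019).

\end{thebibliography}
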